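# Losing normality by deleting a point

All spaces are Hausdorff; in particular "normal" and "paracompact" are meant within the class of Hausdorff spaces. We write $\oplus$ for the topological sum, $\omega\cdot B$ for the sum of $\omega$ copies of $B$, and $\cong$ for "is homeomorphic to". Everything takes place in ZFC, with no further axioms.

## 1. The Cantor set with one point and with two points removed

Let $C=2^{\omega}$ be the Cantor set and let $0$ be its constant zero sequence. Delete $0$ and sort what is left by the position of the first $1$:
$$C_n=\{x\in C: x(n)=1,\ x(m)=0\text{ for }m<n\}\qquad(n<\omega).$$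
Each $C_n$ is clopen in $C$ and homeomorphic to $C$ (forget the first $n+1$ coordinates), and the sets $C_n$ partition $C\setminus\{0\}$. Hence $C\setminus\{0\}\cong\omega\cdot C$. Coordinatewise addition mod $2$ makes $C$ a topological group, so translations carry any point to any other. Deleting any point whatever from $C$ therefore gives $\omega\cdot C$.

Now delete a second point. A point of $\omega\cdot C$ lies in one of the copies of $C$; deleting it turns this copy into $\omega\cdot C$ and leaves the others alone. The result is
$$(\omega\cdot C)\oplus(\omega\cdot C)\cong\omega\cdot C .$$
So the compact space $C$ and the non-compact space $C\setminus\{0\}$ look exactly the same once a single point is removed from each: in both cases one always gets $\omega\cdot C$. Someone who is shown only the one-point deletions cannot tell whether the original space was compact.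

Both spaces here are metrizable, so both are normal and paracompact. Can normality or paracompactness disappear in the same way?

## 2. Cards, decks, and the question for normality

**Definition (card, deck, reconstruction).** A space $Y$ is a *card* of $X$ if $Y\cong X\setminus\{x\}$ for some $x\in X$. The *deck* $\mathcal D(X)$ records the cards of $X$ up to homeomorphism. Spaces $X$ and $Z$ are *reconstructions* of each other, written $\mathcal D(X)=\mathcal D(Z)$, if every card of $X$ is homeomorphic to a card of $Z$ and vice versa. A property $\mathcal P$ is *reconstructible* if $\mathcal D(X)=\mathcal D(Z)$ implies that $X$ has $\mathcal P$ if and only if $Z$ has $\mathcal P$.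

For example, $[0,1]$ has two cards: deleting an endpoint gives $[0,1)$, and deleting an interior point gives a copy of $[0,1)\oplus[0,1)$. The real line has the single card $\mathbb R\oplus\mathbb R$. Section 1 says that $\mathcal D(C)=\mathcal D(C\setminus\{0\})=\{\omega\cdot C\}$, so compactness is not reconstructible.

Recall that a space is *paracompact* if every open cover has a locally finite open refinement, *zero-dimensional* if the clopen sets form a base, and *homogeneous* if for any two points some self-homeomorphism takes one to the other. Compact spaces are paracompact and paracompact spaces are normal (both statements use the Hausdorff convention). Closed subspaces of normal spaces are normal.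

The question comes from Max F. Pitz, "The space $\omega^*$ and the reconstruction of normality", arXiv:1501.04913 (2015), and it is posed with the following background. Under CH, the compact space $\omega^*=\beta\omega\setminus\omega$ and the non-normal space $\omega^*\setminus\{p\}$, with $p$ a $P$-point of $\omega^*$, are reconstructions of each other. More generally, if some uncountable cardinal satisfies $\kappa=\kappa^{<\kappa}$, then there are a compact Hausdorff space and a non-normal, non-paracompact Hausdorff space that are reconstructions of each other. So it is consistent with ZFC that normality and paracompactness are not reconstructible. The question is whether ZFC alone proves this. It does.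

**Theorem A.** (ZFC) There is a homogeneous, zero-dimensional, paracompact Hausdorff (hence normal) space $X$ such that for $Z=X\setminus\{pt\}$ we have $\mathcal D(X)=\mathcal D(Z)$, both decks consist of one card, and $Z$ is not normal, hence not paracompact.

**Theorem B.** (ZFC) There are a *compact* zero-dimensional Hausdorff space $X$ and a locally compact, non-normal (hence non-paracompact) Hausdorff space $Z$ with $\mathcal D(X)=\mathcal D(Z)$.

Theorem A already settles the question for both properties with a single pair. Theorem B is the stronger version: it removes the hypothesis $\kappa=\kappa^{<\kappa}$ from the result quoted above.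

## 3. Every card has to be non-normal

Before building anything, let us see what a pair of this kind is forced to look like.

**Proposition C.** Let $X,Z$ be Hausdorff with $\mathcal D(X)=\mathcal D(Z)$, let $X$ be normal [paracompact] and let $Z$ be not normal [not paracompact]. Then $Z$ is regular, and every card of $X$ and of $Z$ is non-normal [non-paracompact].

*Proof.* The cards of $X$ and of $Z$ are the same up to homeomorphism, so it is enough to treat the cards of $Z$. In either case $X$ is regular. Hence all cards of $X$, being subspaces, are regular, and so all cards of $Z$ are regular. Also $Z$ is infinite, since finite Hausdorff spaces are discrete and thus normal and paracompact.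

**Step 1: regularity of $Z$.** We transfer regularity from a card to $Z$. Let $z\in U$ with $U$ open, and pick $w\ne z$. By the Hausdorff property there is an open $O\ni z$ with $w\notin\overline O$. By regularity of $Z\setminus\{w\}$ there is an open $V_0\ni z$ in $Z\setminus\{w\}$ (hence open in $Z$) whose closure in $Z\setminus\{w\}$ lies in $U$. Put $V=V_0\cap O$. Its closure in $Z$ omits $w$, so it is the closure in $Z\setminus\{w\}$, and it lies in $U$.

**Step 2: a normal card would make $Z$ normal.** Suppose that $Z\setminus\{z\}$ is normal, and let $A,B\subseteq Z$ be disjoint and closed. By symmetry assume $z\notin B$. Choose disjoint open $U\supseteq A\setminus\{z\}$ and $V\supseteq B$ in $Z\setminus\{z\}$; they are open in $Z$. By Step 1 choose an open $O\ni z$ with $\overline O\cap B=\emptyset$. If $z\notin A$, then $U,V$ separate $A,B$. If $z\in A$, then $U\cup O$ and $V\setminus\overline O$ do. So $Z$ is normal, a contradiction.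

**Step 3: a paracompact card would make $Z$ paracompact.** Suppose that $Z\setminus\{z\}$ is paracompact, and let $\mathcal U$ be an open cover of $Z$. Choose $U\in\mathcal U$ with $z\in U$ and an open $O\ni z$ with $\overline O\subseteq U$. Let $\mathcal V$ be an open refinement of $\{W\setminus\{z\}:W\in\mathcal U\}$ that covers $Z\setminus\{z\}$ and is locally finite there. Then $\{U\}\cup\{V\setminus\overline O:V\in\mathcal V\}$ is an open refinement of $\mathcal U$. It covers $Z$, because $\overline O\subseteq U$. It is locally finite: the neighborhood $O$ of $z$ meets only $U$, and at the other points we use local finiteness of $\mathcal V$. So $Z$ is paracompact, a contradiction. $\blacksquare$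

So we need a normal space that becomes non-normal whichever point we delete.

## 4. The punctured cube $2^{\omega_1}$, and why it does not double

First we isolate what made the Cantor computation run.

**Lemma 1.** Let $X$ be homogeneous, let $x_0\in X$ and $Z=X\setminus\{x_0\}$. Suppose that

(a) for every $z\ne x_0$ there is a clopen partition $X=P\sqcup Q$ with $x_0\in P$, $z\in Q$ and $P\cong X\cong Q$;

(b) $Z\oplus Z\cong Z$.

Then every card of $X$ and every card of $Z$ is homeomorphic to $Z$.

*Proof.* Every card of $X$ is homeomorphic to $Z$ by homogeneity. For a card $Z\setminus\{z\}$ of $Z$ take $P,Q$ from (a). Then $Z\setminus\{z\}=(P\setminus\{x_0\})\oplus(Q\setminus\{z\})\cong Z\oplus Z\cong Z$, where the first homeomorphism uses $P\cong X\cong Q$ and homogeneity. $\blacksquare$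

The sensible first attempt is to raise the exponent. Let $K=2^{\omega_1}$, a compact zero-dimensional group under coordinatewise addition mod $2$, with identity $0$. It is homogeneous. The next two lemmas say that it is as self-similar as $C$, and that this time puncturing destroys normality.

**Lemma 2.** If $D\subseteq K$ is nonempty and clopen, then $D\cong K$.

*Proof.* $D$ is compact and open, so it is a finite union of basic boxes and depends on a finite set $F$ of coordinates: $D\cong D_0\times2^{\omega_1\setminus F}$ with $\emptyset\ne D_0\subseteq2^F$. Thus $D$ is a sum of $|D_0|$ copies of $K$. Splitting along one coordinate gives $K\cong K\oplus K$, hence any finite sum of copies of $K$ is homeomorphic to $K$. $\blacksquare$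

**Lemma 3.** $K\setminus\{0\}$ is not normal.

*Proof.* Write $K\cong2^{\omega_1}\times2^{\omega}$. Let $e_\alpha\in2^{\omega_1}$ and $f_n\in2^\omega$ be the unit vectors, and put $S=\{0\}\cup\{e_\alpha:\alpha<\omega_1\}$ and $T=\{0\}\cup\{f_n:n<\omega\}$. Every neighborhood of $0$ contains all but finitely many unit vectors, since it contains a box that restricts only finitely many coordinates. So $S$ and $T$ are compact, and $P=(S\times T)\setminus\{(0,0)\}$ is closed in $K\setminus\{0\}$. Let
$$F=\{0\}\times\{f_n:n<\omega\},\qquad H=\{e_\alpha:\alpha<\omega_1\}\times\{0\}.$$
These are $P\cap(\{0\}\times T)$ and $P\cap(S\times\{0\})$, hence closed in $P$, and they are disjoint. Let $U\supseteq F$ be open in $P$. For each $n$, the point $(0,f_n)$ is in $U$, so $(e_\alpha,f_n)\in U$ for all but finitely many $\alpha$. Discarding finitely many $\alpha$ for each $n$ discards only countably many. So some $\alpha$ satisfies $(e_\alpha,f_n)\in U$ for all $n$. Letting $n\to\infty$ we get $(e_\alpha,0)\in\overline U\cap H$. Thus $F$ and $H$ cannot be separated, $P$ is not normal, and neither is $K\setminus\{0\}$. $\blacksquare$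

Condition (a) of Lemma 1 holds for $K$ and $x_0=0$: choose $\alpha$ with $z(\alpha)=1$, split along coordinate $\alpha$, and use Lemma 2. Everything now hangs on (b). The Cantor set satisfied (b) because its punctured version is an infinite sum. Here is the point at which $K$ stops.

**Lemma 4.** $K\setminus\{0\}$ is not the topological sum of two non-compact spaces.

*Proof.* Suppose $K\setminus\{0\}=V_1\sqcup V_2$ with both $V_s$ open and non-compact. Since $V_s$ is closed in $K\setminus\{0\}$ but not compact, $\overline{V_s}=V_s\cup\{0\}$. Choose a maximal family of pairwise disjoint nonempty basic boxes inside $V_s$. A box fixing $n$ coordinates has product measure $2^{-n}$, so the family contains at most $2^n$ of these, and the family is countable. Its union $V_s'$ is dense in $V_s$ by maximality, so $0\in\overline{V_s'}$. Let $A$ be the countable set of all coordinates fixed by boxes in the two families, and let $\alpha\notin A$. Flipping coordinate $\alpha$ is a homeomorphism of $K$ that maps $V_s'$ onto itself and $0$ to $e_\alpha$. Hence $e_\alpha\in\overline{V_1'}\cap\overline{V_2'}\subseteq\overline{V_1}\cap\overline{V_2}=\{0\}$, a contradiction. $\blacksquare$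

By (a), each card of $K\setminus\{0\}$ is a copy of $(K\setminus\{0\})\oplus(K\setminus\{0\})$, a sum of two non-compact spaces, while the only card of $K$ is $K\setminus\{0\}$. So $\mathcal D(K)\ne\mathcal D(K\setminus\{0\})$. The hole left by the deleted point is not divisible.

## 5. A wedge of cubes at every point: the free product

We can force divisibility by hand. Glue copies $K_i$ ($i<\omega$) of $K$ at one common point, called $1$, to a wedge $W$; let $U\subseteq W$ be open if and only if $U\cap K_i$ is open in $K_i$ for each $i$. ($W$ is Hausdorff. If $x,y$ lie in a common $K_i$, separate them there and add all the other $K_j$ to the open set containing $1$, if one of them does. Otherwise $x\in K_i\setminus\{1\}$ and $y\in K_j\setminus\{1\}$ with $i\neq j$, and these sets are open and disjoint.) Now $W\setminus\{1\}\cong\omega\cdot(K\setminus\{0\})$, which is homeomorphic to its own double.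

But homogeneity is lost, and with it the equality of the decks. The space $W\setminus\{1\}$ is locally compact, and so are all its cards. Consider, however, the card $W\setminus\{z\}$ of $W$ with $z\ne1$. Any neighborhood of $1$ in it contains points $y_i\in K_i\setminus\{1\}$ for all $i$. Every subset of $\{y_i:i<\omega\}$ meets each $K_i$ in at most one point, hence is closed, so $\{y_i:i<\omega\}$ is an infinite closed discrete set and fits into no compact set. Thus $W\setminus\{z\}$ is not locally compact at $1$, and it is not a card of $W\setminus\{1\}$.

The cure is to make *every* point the center of such a wedge: attach further copies of $K$ at every point of $W$ other than $1$, then at every new point, and so on. To keep homogeneity under control we let a group do the bookkeeping. From now on the identity of $K$ is written $1$ when $K$ is treated as an abstract group.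

**Definition (the group $G$).** Let $G=\ast_{i<\omega}K_i$ be the free product, as an abstract group, of copies $K_i$ of $K$. By the normal form theorem each element is a unique reduced word $k_1k_2\cdots k_n$ with letters $k_r\in K_{i_r}\setminus\{1\}$ and $i_r\ne i_{r+1}$. The number $n$ is its length $|g|$; the empty word is $1$.

**Definition (blocks and the topology).** A *block* is a left coset $L=gK_i$, with the compact topology transported from $K$ by $k\mapsto gk$. A set $U\subseteq G$ is *open* if and only if $U\cap L$ is open in $L$ for every block $L$. The set $G$ with this topology is called $X$.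

For example, let $k\in K_0\setminus\{1\}$. The blocks through $1$ are the $K_i$. The blocks through $k$ are $kK_0=K_0$ and, for $i\geq1$, the new blocks $kK_i=\{k\}\cup\{kl:l\in K_i\setminus\{1\}\}$, attached at $k$. So countably many copies of $K$ meet at $k$, just as at $1$.

**Lemma 5.**

(a) The topology of a block is well defined, and distinct blocks meet in at most one point.

(b) Each block $L$ has a unique element $g$ of minimal length. Then $L=gK_j$ where $g$ does not end in a letter of $K_j$, and for $k\in K_j\setminus\{1\}$ the word $gk$ is reduced of length $|g|+1$.

(c) Each $h\ne1$ lies in exactly one block of which it is not the minimal element.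

(d) Left translations of $G$, and automorphisms of $G$ that permute the factors $K_i$ along their identifications with $K$, are homeomorphisms of $X$. So $X$ is homogeneous.

(e) Points are closed in $X$.

*Proof.* (a) If $gK_i=hK_j$, then $g^{-1}h\in K_i$, so $K_i=g^{-1}hK_j$ contains $1$ and equals $K_j$; hence $i=j$. If $g'=gk_0$ is another representative of $gK_i$, then $k\mapsto g'k=g(k_0k)$ is $k\mapsto gk$ preceded by a translation of $K$, which is a homeomorphism. So the topology does not depend on the representative. Two distinct blocks through $x$ are $xK_i$ and $xK_j$ with $i\ne j$, and they meet in $x(K_i\cap K_j)=\{x\}$.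

(b) Take any $g'\in L=g'K_j$. If $g'$ ends in a letter of $K_j$, remove this letter; this gives $g\in L$ not ending in $K_j$. Then $gk$ is reduced for $k\in K_j\setminus\{1\}$, of length $|g|+1$.

(c) Let $h$ end in a letter of $K_i$. By (b), $h$ is minimal in $hK_j$ for $j\ne i$ and not minimal in $hK_i$.

(d) A left translation by $h$ maps $gK_i$ to $hgK_i$, and in the coordinates $k\mapsto gk$ and $k\mapsto hgk$ it is the identity. An automorphism $\sigma$ permuting the factors maps $gK_i$ onto $\sigma(g)\sigma(K_i)$ and is again the identity of $K$ in coordinates. So both kinds of maps permute the blocks homeomorphically, and so do their inverses. Left translations act transitively.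

(e) A point meets each block in $\emptyset$ or in a point, which is closed there. $\blacksquare$

## 6. Open covers of $X$ refine to partitions

**Lemma 6.** Every open cover of $X$ has a refinement consisting of pairwise disjoint open sets that cover $X$. Consequently $X$ is Hausdorff, paracompact (hence normal) and zero-dimensional.

*Proof.* Let $\mathcal U$ be an open cover of $X$.

**Step 1: assigning roots.** The aim is to walk outward from $1$ and give each point $g$ a root $r(g)\in G$ and a set $U_g\in\mathcal U$ with $g\in U_g$, so that points with the same root share the same $U_g$ and $r$ is locally constant on each block. We recurse on length. Put $r(1)=1$ and choose $U_1\in\mathcal U$ with $1\in U_1$.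

Suppose $r$ and $U_\cdot$ are defined on words of length at most $n$. Let $L$ be a block whose minimal element $g$ has length $n$. As $L$ is compact and zero-dimensional and $U_g\cap L$ is open in $L$, we can partition $L$ into finitely many nonempty clopen sets $Q_0,\dots,Q_m$ with $g\in Q_0\subseteq U_g$ and, for $s\ge1$, $Q_s\subseteq U_{L,s}$ for some $U_{L,s}\in\mathcal U$. (First choose $Q_0$, then partition the compact set $L\setminus Q_0$; possibly $m=0$.) Pick $q_s\in Q_s$ for $s\ge1$. Define
$$r(h)=r(g),\ U_h=U_g\ \text{ for }h\in Q_0\setminus\{g\};\qquad r(h)=q_s,\ U_h=U_{L,s}\ \text{ for }h\in Q_s,\ s\ge1.$$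
By Lemma 5(b),(c), each word of length $n+1$ is treated exactly once. Clearly $h\in U_h$ in all cases.

**Step 2: fibers lie in members of $\mathcal U$.** We check that $U_h$ depends only on $r(h)$. A root $q_s$ arising from $(L,s)$ is different from $1$. It determines $L$ (the unique block in which it is not minimal) and then $s$. So different pairs $(L,s)$ give different roots. By induction on length, $U_h=U_1$ if $r(h)=1$, and $U_h=U_{L,s}$ if $r(h)$ is the root of $(L,s)$. Hence each fiber of $r$ lies in a member of $\mathcal U$.

**Step 3: fibers are open.** On every block $L$, the function $r$ is constant on each of the clopen sets $Q_0,\dots,Q_m$ (on $Q_0$ its value is $r(g)$). So every fiber meets $L$ in a union of some of the $Q_s$, which is clopen in $L$. Hence the fibers are open. They are pairwise disjoint and cover $X$: they form the refinement.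

**Step 4: consequences.** The members of a partition into open sets are clopen. Let $x\ne y$. Points are closed, so $\{X\setminus\{x\},X\setminus\{y\}\}$ is an open cover. The piece of the refinement containing $x$ must lie in $X\setminus\{y\}$; so it is clopen, contains $x$ and omits $y$. Thus $X$ is Hausdorff. If $x\in U$ with $U$ open, the same argument with $\{U,X\setminus\{x\}\}$ gives a clopen set between $x$ and $U$, so $X$ is zero-dimensional. A partition into open sets is locally finite, so $X$ is paracompact. $\blacksquare$

## 7. Retractions onto the blocks and the single card of $X$

Let $W_i$ be the set of reduced words, including the empty one, that do not begin with a letter of $K_i$. Each $g\in G$ is uniquely $g=kw$ with $k\in K_i$ and $w\in W_i$; put $\rho_i(g)=k$. Thus $\rho_i(g)$ is the first letter of $g$ if this letter lies in $K_i$, and $1$ otherwise.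

**Lemma 7.** The map $\rho_i$ is constant on every block $L\ne K_i$. It is a continuous retraction $X\to K_i$. The subspace topology of $K_i\subseteq X$ is its own compact topology, and $K_i$ is closed in $X$.

*Proof.* Let $g$ be the minimal element of $L\neq K_i$, $L=gK_j$. If $g=1$, then $j\ne i$ and $\rho_i(L)=\{1\}$. If $g\ne1$, all elements of $L$ have the same first letter as $g$, and $\rho_i$ depends only on the first letter. So $\rho_i$ is constant on $L$.

For $O\subseteq K_i$ open in the block topology, $\rho_i^{-1}(O)$ meets $K_i$ in $O$ and any other block in $\emptyset$ or in the whole block. So it is open, and $\rho_i$ is continuous. By the definition of the topology of $X$, open sets of $X$ meet $K_i$ in block-open sets; conversely, a block-open $O$ equals $\rho_i^{-1}(O)\cap K_i$. So the two topologies on $K_i$ agree. Finally, $K_i$ meets every other block in at most one point, so it is closed. $\blacksquare$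

**Lemma 8.** $X\setminus\{1\}\cong\omega\cdot B$ for some space $B$, and $X\setminus\{1\}$ is not normal.

*Proof.* The sets $B_i=\rho_i^{-1}(K_i\setminus\{1\})$ consist of the words that begin with a letter of $K_i$. They are open, pairwise disjoint, and cover $X\setminus\{1\}$. So $X\setminus\{1\}$ is their topological sum. The automorphism of $G$ that exchanges $K_0$ and $K_i$ is a homeomorphism of $X$ (Lemma 5(d)) and maps $B_0$ onto $B_i$. Put $B=B_0$. By Lemma 7, $K_0\setminus\{1\}$ is a closed subspace of $X\setminus\{1\}$ homeomorphic to the punctured cube, which is not normal by Lemma 3. $\blacksquare$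

So condition (b) of Lemma 1 holds: $(\omega\cdot B)\oplus(\omega\cdot B)\cong\omega\cdot B$. For (a) we need that suitable clopen pieces of $X$ are copies of $X$.

**Lemma 9.** If $D\subseteq K_i$ is nonempty and clopen, then $\rho_i^{-1}(D)\cong X$.

*Proof.* By Lemma 2 there is a homeomorphism $\varphi:D\to K_i$. Define
$$\Phi:\rho_i^{-1}(D)\to G,\qquad\Phi(kw)=\varphi(k)w\quad(k\in D,\ w\in W_i).$$
This is a bijection with inverse $kw\mapsto\varphi^{-1}(k)w$.

**Step 1: the blocks of the domain.** We describe the topology of $\rho_i^{-1}(D)$. This set is clopen in $X$; by Lemma 7 it meets $K_i$ in $D$ and contains every other block that it meets. So a subset of it is open if and only if its trace on $D$ is open in $D$ and its trace on every block $L\ne K_i$ inside $\rho_i^{-1}(D)$ is open in $L$.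

**Step 2: $\Phi$ maps blocks to blocks.** Let $L\ne K_i$ be a block in $\rho_i^{-1}(D)$ with minimal element $g=kw$, and $L=gK_j$. We claim that $wk'\in W_i$ for all $k'\in K_j$. If $w$ is not empty, then $w$, being a tail of $g$, does not end in $K_j$; so for $k'\neq 1$ the word $wk'$ is reduced and begins with the first letter of $w$, which is not in $K_i$. If $w$ is empty, then $g=k$ and $j\ne i$: for $k\ne1$ because $g$ does not end in a letter of $K_j$, and for $k=1$ because $L=K_j\ne K_i$. Then $wk'=k'\in K_j$ lies in $W_i$.

By the claim, $\Phi(gk')=\Phi(k\cdot wk')=\varphi(k)wk'$. So $\Phi|_L$ is a left translation onto the block $\varphi(k)wK_j$, and it is a homeomorphism of blocks. The image is not $K_i$: otherwise $j=i$ and $\varphi(k)w\in K_i$, so $w\in K_i\cap W_i=\{1\}$ is empty, and then $j\ne i$ as just seen. On $D$, the map $\Phi$ is $\varphi$.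

**Step 3: the inverse.** The computation of Step 2, with $\varphi^{-1}$ in place of $\varphi$, applies to any block $L'\ne K_i$ of $X$: the value $k$ of $\rho_i$ on $L'$ is constant, and $\Phi^{-1}|_{L'}$ is a left translation onto a block different from $K_i$ inside $\rho_i^{-1}(D)$. So $\Phi$ matches $D$ with $K_i$, and the blocks $L\ne K_i$ inside $\rho_i^{-1}(D)$ with the blocks of $X$ other than $K_i$, homeomorphically in each case. By Step 1 it is a homeomorphism. $\blacksquare$

**Proof of Theorem A.** Let $Z=X\setminus\{1\}$. By Lemmas 5 and 6, $X$ is homogeneous, zero-dimensional, and paracompact Hausdorff, hence normal. By Lemma 8, $Z\cong\omega\cdot B\cong Z\oplus Z$, and $Z$ is not normal, hence not paracompact. We verify (a) of Lemma 1 for $x_0=1$. Let $z\ne1$ and let $k_1\in K_i\setminus\{1\}$ be the first letter of $z$. Choose a clopen partition $K_i=C\sqcup D$ with $1\in C$ and $k_1\in D$. Then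
$$X=\rho_i^{-1}(C)\oplus\rho_i^{-1}(D),$$
where $1=\rho_i(1)\in C$ puts $1$ in the first summand and $\rho_i(z)=k_1\in D$ puts $z$ in the second. Both summands are homeomorphic to $X$ by Lemma 9. So Lemma 1 applies, and $\mathcal D(X)=\mathcal D(Z)=\{\omega\cdot B\}$. $\blacksquare$

The proof used $\omega_1$ only through its uncountability, in Lemma 3. With $K=2^\kappa$ for any uncountable cardinal $\kappa$, the same proof works.

## 8. What a compact example has to absorb

The space $X$ just built has no compact neighborhood of any point. By homogeneity it is enough to look at $1$. Every neighborhood of $1$ contains points $y_i\in K_i\setminus\{1\}$ for all $i$. A block $gK_j$ contains at most one of them, since $y_i^{-1}y_l$ has length $2$ for $i\ne l$ and so is not in $K_j$. So $\{y_i:i<\omega\}$ is again an infinite closed discrete set. For Theorem B we need a different construction, and we use a scheme in which $Z$ need not be $X$ minus a point.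

**Lemma 10.** Let $X$ and $Y\ne\emptyset$ be spaces such that

(i) every $z\in Y$ lies in a clopen set $D\subseteq Y$ with $D\cong X$ and $Y\setminus D\cong Y$;

(ii) $X\setminus\{q\}\cong Y\oplus(X\setminus\{q\})$ for every $q\in X$.

Then $\mathcal D(X)=\mathcal D(Y)$.

*Proof.* Let $z\in Y$, take $D$ from (i), and let $x\in X$ correspond to $z$ under $D\cong X$. Then
$$Y\setminus\{z\}=(D\setminus\{z\})\oplus(Y\setminus D)\cong(X\setminus\{x\})\oplus Y\cong X\setminus\{x\}.$$
So every card of $Y$ is a card of $X$. Conversely, given $x\in X$, take any $D$ as in (i) and let $z\in D$ correspond to $x$; the same line shows that $X\setminus\{x\}$ is a card of $Y$. $\blacksquare$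

The Cantor set fits: $X=C$ and $Y=\omega\cdot C$ satisfy (i) and (ii). The cube $X=2^{\omega_1}$ with $Y=K\setminus\{0\}$ fails (ii) by Lemma 4.

We look for a compact zero-dimensional $X$ all of whose nonempty clopen subsets are copies of $X$, and for $Y$ as the union of an increasing chain of clopen subsets of $X$. A countable chain is useless: its union is $\sigma$-compact and regular, hence Lindelöf and regular, hence normal. So the chain will have length $\omega_1$. Then (i) asks for a uniqueness theorem: the union $Y$ should not depend on the chain. And (ii) asks that every punctured $X$ contain such a union as a clopen piece. Both become statements about Boolean algebras.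

## 9. Ideals, open sets, and amalgams

**Definition (conventions).** A *BA* is a Boolean algebra with $0\ne1$; subalgebras and embeddings preserve $0$ and $1$. We write $-a$ for the complement and $a-b=a\wedge(-b)$. For a BA $A$ and $a\in A$, $a\ne0$, the *relative algebra* $A|a=\{x\in A:x\le a\}$ is a BA with top $a$. For a subset $S\subseteq A$ put $S|a=\{x\in S:x\le a\}$. The Stone space $\mathrm{St}(A)$ is the compact zero-dimensional space of ultrafilters on $A$, with base of clopen sets $\hat a=\{x:a\in x\}$. For an ideal $J$ of $A$ (where $J=A$ is allowed) put $U_J=\bigcup_{a\in J}\hat a$, an open subset of $\mathrm{St}(A)$.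

For instance, if $A$ is the algebra of finite and cofinite subsets of $\omega$ and $J$ is the ideal of finite sets, then $\mathrm{St}(A)$ is a convergent sequence and $U_J$ is the discrete space $\omega$. If $J=A|a$ is principal, then $U_J=\hat a$.

**Lemma 11.** The space $U_J$ is determined by the lattice $J$: a lattice isomorphism $J\cong J'$ (of ideals in possibly different algebras) induces a homeomorphism $U_J\cong U_{J'}$. Moreover $U_{J\times J'}\cong U_J\oplus U_{J'}$ for ideals $J\subseteq A$ and $J'\subseteq A'$.

*Proof.* We identify the points of $U_J$ with the nonempty proper prime filters of the lattice $J$, by $x\mapsto x\cap J$. If $x\in U_J$, then $x\cap J$ is nonempty, omits $0$, and is a prime filter of $J$. Conversely, for a nonempty proper prime filter $p$ of $J$ let $x$ be its upward closure in $A$. This is a filter omitting $0$. It is an ultrafilter: for $b\in A$ and $a\in p$ we have $a=(a\wedge b)\vee(a-b)$ with both parts in $J$, so one of them is in $p$, and $b$ or $-b$ is in $x$. Clearly $x\cap J=p$. And each $x\in U_J$ is the upward closure of $x\cap J$, since for $b\in x$ and $a\in x\cap J$ we have $b\ge a\wedge b\in x\cap J$. The sets $\hat a$ with $a\in J$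 form a base of $U_J$, because $\hat b\cap\hat a=\widehat{b\wedge a}$. All this data is described in terms of the lattice $J$ alone (whose least element is $0$). The last claim holds because $\mathrm{St}(A\times A')=\mathrm{St}(A)\oplus\mathrm{St}(A')$. $\blacksquare$

**Lemma 12 (amalgamation).** Let $A\subseteq B_s$ ($s\in T$, $T\ne\emptyset$) be BAs. Then there is a BA of cardinality at most $\omega+\sum_s|B_s|$ that contains copies of all $B_s$ which agree on $A$.

*Proof.* Let $F$ be the set of all $(x_s)\in\prod_s\mathrm{St}(B_s)$ for which $x_s\cap A$ is the same ultrafilter of $A$ for all $s$. This is closed in the product, so it is compact. Every ultrafilter of $A$ extends to an ultrafilter of each $B_s$; hence each $x_s\in\mathrm{St}(B_s)$ can be completed to a point of $F$, and $F$ projects onto each $\mathrm{St}(B_s)$. Dually, each $B_s$ embeds into the algebra of clopen subsets of $F$, and the embeddings agree on $A$ by the definition of $F$. Take the subalgebra generated by the copies. $\blacksquare$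

For $A=\{0,1\}$ and two algebras $B_1,B_2$, the space $F$ is simply $\mathrm{St}(B_1)\times\mathrm{St}(B_2)$.

## 10. Rich Boolean algebras

What should $X=\mathrm{St}(A)$ be? A first plan is to fix $\kappa$ and build $A$ of cardinality $\kappa$ such that for every subalgebra $P$ with $|P|<\kappa$, each extension $C\supseteq P$ with $|C|<\kappa$ embeds into $A$ over $P$. This gives uniqueness by going back and forth. But a set of cardinality $\kappa$ has $\kappa^{<\kappa}$ subsets of size less than $\kappa$. The bookkeeping fits into $\kappa$ steps if $\kappa^{<\kappa}=\kappa$; without such a hypothesis there are more tasks than steps. The way out is to ask for less: extend only those $P$ that lie inside a member of one fixed filtration of length $\omega_1$.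

Recall $\beth_0=\omega$, $\beth_{i+1}=2^{\beth_i}$, and suprema at limits. Put
$$\lambda=\beth_{\omega_1}.$$
(Since $\lambda$ has cofinality $\omega_1$, König's theorem gives $\lambda^{<\lambda}\ge\lambda^{\omega_1}>\lambda$, so the first plan is indeed not available at $\lambda$.)

**Definition (rich, small).** A BA $A$ is *rich* if $A=\bigcup_{i<\omega_1}A_i$ for an increasing sequence of subalgebras (a *filtration*) with $|A_i|<\lambda$ such that:

(E) for every $i$ and every BA $C\supseteq A_i$ with $|C|<\lambda$ there is an embedding $C\to A$ over $A_i$ whose image is contained in some $A_k$.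

A subset of $A$ is *small* if it is contained in some $A_k$. Since the supremum of countably many countable ordinals is countable, countable unions of small sets are small.

To get a feeling for (E), replace $\omega_1$ and $\lambda$ by $\omega$. Then the countable atomless algebra qualifies. Write it as an increasing union of finite subalgebras $A_i$. A finite extension $C\supseteq A_i$ splits each atom of $A_i$ into finitely many pieces, and atomlessness lets us imitate this splitting inside $A$, with finite image. Its Stone space is the Cantor set of Section 1.

**Lemma 13.** Let $A$ be rich. Then: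

(E′) if $P\subseteq A$ is a small subalgebra and $C\supseteq P$ is a BA with $|C|<\lambda$, there is an embedding $C\to A$ over $P$ with small image.

*Proof.* Let $P\subseteq A_k$. By Lemma 12 there is an amalgam of $A_k$ and $C$ over $P$ of cardinality less than $\lambda$. View it as an extension of $A_k$, embed it into $A$ over $A_k$ by (E), and restrict to the copy of $C$. $\blacksquare$

**Lemma 14.** A rich BA exists.

*Proof.* We build $\mathfrak B_i$ ($i<\omega_1$) with $|\mathfrak B_i|\le\beth_i$. Let $\mathfrak B_0=\{0,1\}$. Given $\mathfrak B_i$, consider the extensions $C\supseteq\mathfrak B_i$ with $|C|\le\beth_i$. Up to isomorphism over $\mathfrak B_i$ their underlying sets may be chosen within a fixed set of size $\beth_i$, on which there are at most $2^{\beth_i}=\beth_{i+1}$ possible structures. Let $\mathfrak B_{i+1}\supseteq\mathfrak B_i$ be an amalgam over $\mathfrak B_i$ of one representative of each type. By Lemma 12, $|\mathfrak B_{i+1}|\le\beth_{i+1}$. At limits take unions; the bound persists. Let $\mathfrak B=\bigcup_{i<\omega_1}\mathfrak B_i$.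

To check (E), let $C\supseteq\mathfrak B_i$ with $|C|<\lambda$. Choose $k\ge i$ with $|C|\le\beth_k$. An amalgam of $C$ and $\mathfrak B_k$ over $\mathfrak B_i$ has size at most $\beth_k$, so, up to isomorphism over $\mathfrak B_k$, it is one of the extensions used to form $\mathfrak B_{k+1}$. Hence it embeds into $\mathfrak B_{k+1}$ over $\mathfrak B_k$. Restrict to $C$. $\blacksquare$

**Lemma 15.** If $A$ is rich and $0\ne a\in A$, then $A|a$ is rich, with filtration $(A_i|a)_{i\ge i_0}$ where $a\in A_{i_0}$. If $A,A'$ are rich, so is $A\times A'$, with filtration $(A_i\times A_i')_{i<\omega_1}$.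

*Proof.* The sizes and inclusions are clear, so we check (E). For $a=1$ the first claim is trivial. Let $a\ne1$, $i\ge i_0$, and let $C\supseteq A_i|a$ with $|C|<\lambda$. Then
$$A_i=(A_i|a)\times(A_i|{-a})\subseteq C\times(A_i|{-a}).$$
Embed the right-hand side into $A$ over $A_i$ by (E), with image in some $A_k$, $k\ge i_0$. The element $(1,0)$ is sent to $a$. So the restriction to $C\times\{0\}$ is an embedding of $C$ into $A|a$ over $A_i|a$ with image in $A_k|a$.

For the product, an extension $C$ of $A_i\times A_i'$ splits at $(1,0)$ as $C|(1,0)\times C|(0,1)$, where the factors extend $A_i$ and $A_i'$. Embed the factors separately and take the larger of the two indices. $\blacksquare$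

It follows that, for $t\ne0$, a subset of $A|t$ is small in $A|t$ if and only if it is small in $A$.

## 11. Ideals generated by $\omega_1$-chains are unique

**Lemma 16.** Let $A,A'$ be rich. Let $(a_j)_{j<\omega_1}\subseteq A$ and $(a_j')_{j<\omega_1}\subseteq A'$ be either both constantly $1$ or both strictly increasing, and let $J,J'$ be the ideals that they generate. Then $J\cong J'$ as lattices.

*Proof.* Here $J=\{x\in A:x\le a_j\text{ for some }j\}$; in the constant case $J=A$. We go back and forth along $\omega_1$, working at stage $i$ inside relative algebras $A|t_i$ and $A'|t_i'$ with $t_i,t_i'$ far up the chains. By recursion on $i<\omega_1$ we construct elements $t_i=a_{\tau(i)}$ and $t_i'=a'_{\tau'(i)}$, small subalgebras $P_i$ of $A|t_i$ and $P_i'$ of $A'|t_i'$, and Boolean isomorphisms $f_i:P_i\to P_i'$ such that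
$$f_i\text{ extends }f_j\ (j<i),\qquad A_i|a_i\subseteq P_i,\qquad A_i'|a_i'\subseteq P_i'.\tag{1}$$

Suppose that everything is done below $i$.

**Step 1: collecting the past.** We form the union of the earlier maps. Let $Q=\{0\}\cup\bigcup_{j<i}P_j$, $Q'=\{0\}\cup\bigcup_{j<i}P_j'$, and $g=\bigcup_{j<i}f_j:Q\to Q'$ with $g(0)=0$. The algebras $P_j$ increase with $j$, and likewise the $P'_j$. So $Q$ and $Q'$ are closed under $\wedge$, $\vee$ and difference, and $g$ is an isomorphism for these operations. As $i$ is countable, $Q$ and $Q'$ are small. Note that $Q$ need not have a top element.

**Step 2: adding a new top.** We move to a larger $t$ and extend $g$ to a Boolean isomorphism. Choose $\tau(i)\ge\max(i,1)$ greater than all $\tau(j)$, $j<i$, and $\tau'(i)$ likewise. Put $t=t_i=a_{\tau(i)}$ and $t'=t_i'=a'_{\tau'(i)}$; these are not $0$.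

In the strictly increasing case, $t\notin Q$: each $q\in Q$ is $0$ or lies below some $t_j<t$. Similarly $t'\notin Q'$. Let $Q^+=Q\cup\{t-q:q\in Q\}$. The union is disjoint, since $q=t-r$ would give $t=q\vee r\in Q$; and $t-q$ determines $q$. The set $Q^+$ contains $0$ and $t$ and is closed under complements in $t$. It is closed under meets because $q\wedge(t-r)=q-r$ and $(t-q)\wedge(t-r)=t-(q\vee r)$. So it is a subalgebra of $A|t$. Form $Q'^+$ in the same way. By these formulas, $g$ extends to an isomorphism $g^+:Q^+\to Q'^+$ with $g^+(t-q)=t'-g(q)$.

In the constant case $t=t'=1$. For $i=0$ let $Q^+=Q'^+=\{0,1\}$; for $i>0$ let $Q^+=Q$, $Q'^+=Q'$, which are already subalgebras. Let $g^+$ be the obvious isomorphism.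

**Step 3: forth.** We enlarge the domain so that it contains $A_i|a_i$. Choose $k\ge i$ with $t\in A_k$ and $Q\subseteq A_k$, and let $R=A_k|t$. This is a small subalgebra of $A|t$ that contains $Q^+$, and also $A_i|a_i$, because $a_i\le t$. By Lemma 15, $A'|t'$ is rich, and $Q'^+$ is a small subalgebra of it. View $R$ as an extension of $Q'^+$ via $g^+$. By (E′) there is an embedding $h:R\to A'|t'$ that extends $g^+$ and has small image.

**Step 4: back.** We enlarge the range so that it contains $A_i'|a_i'$. Choose $k'\ge i$ with $t'\in A'_{k'}$ and $h(R)\subseteq A'_{k'}$, and let $R'=A'_{k'}|t'$. Then $R'\supseteq h(R)\cup(A_i'|a_i')$. View $R'$ as an extension of the small subalgebra $R$ of $A|t$ via $h$. By (E′) for $A|t$ there is an embedding $h':R'\to A|t$ that extends $h^{-1}:h(R)\to R$ and has small image. Put $P_i'=R'$, $P_i=h'(R')\supseteq R$ and $f_i=h'^{-1}:P_i\to P_i'$. On $R$ the map $f_i$ equals $h$, so it extends $g^+$ and all $f_j$, $j<i$. This gives (1).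

**Step 5: the union.** We check that $\bigcup_if_i$ is the isomorphism we want. Each $P_i$ is contained in $A|t_i\subseteq J$. If $x\in J$, then $x\in A_i$ and $x\le a_i$ for all sufficiently large $i$, so $x\in A_i|a_i\subseteq P_i$. Hence $\bigcup_iP_i=J$, and likewise $\bigcup_iP_i'=J'$. So $\bigcup_if_i:J\to J'$ is a lattice isomorphism. $\blacksquare$

## 12. The compact space $X$ and the non-normal space $Y$

Fix a rich BA $\mathfrak B$ and let $X=\mathrm{St}(\mathfrak B)$, a compact zero-dimensional Hausdorff space. (This is a new $X$; the space of Theorem A plays no further role.)

**Lemma 17.**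

(a) Every nonempty clopen subset of $X$ is homeomorphic to $X$.

(b) All spaces $U_J$, where $J$ is generated by a strictly increasing $\omega_1$-chain in a rich algebra, are homeomorphic to one space $Y$; and there are such chains in $\mathfrak B$.

*Proof.* (a) A nonempty clopen set is $\hat a$ with $a\ne0$. By Lemma 15, $\mathfrak B|a$ is rich. The constant case of Lemma 16 gives $\mathfrak B\cong\mathfrak B|a$, so $X\cong\hat a$ by Lemma 11.

(b) Uniqueness is the increasing case of Lemma 16 with Lemma 11. For existence let
$$W=(\omega_1+1)\times(\omega_1+1).$$
This is a compact zero-dimensional space with a base of $\omega_1$ clopen boxes, so by compactness the algebra $\mathrm{Clop}(W)$ of clopen sets has cardinality $\omega_1\leq 2^\omega=\beth_1<\lambda$. By (E′) with $P=\{0,1\}$, $\mathrm{Clop}(W)$ embeds into $\mathfrak B$. Let $a_j$ be the image of $[0,j]\times(\omega_1+1)$ for $j<\omega_1$. Then $(a_j)_{j<\omega_1}$ is strictly increasing. $\blacksquare$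

**Lemma 18.** $Y$ is locally compact Hausdorff and not normal.

*Proof.* As an open subspace of a compact Hausdorff space, $Y$ is locally compact Hausdorff.

**Step 1: mapping $Y$ onto $\omega_1\times(\omega_1+1)$.** We reduce to a concrete space. Let $\pi:X\to W$ be the continuous surjection dual to the embedding $\mathrm{Clop}(W)\to\mathfrak B$ just used. Then $\hat a_j=\pi^{-1}([0,j]\times(\omega_1+1))$, so
$$Y\cong\bigcup_{j<\omega_1}\hat a_j=\pi^{-1}\bigl(\omega_1\times(\omega_1+1)\bigr).$$
The map $\pi$ is closed, being continuous from a compact to a Hausdorff space. Its restriction to a full preimage is again closed. So $Y$ maps onto $\omega_1\times(\omega_1+1)$ by a closed continuous map. Closed continuous Hausdorff images of normal spaces are normal, so it suffices that $\omega_1\times(\omega_1+1)$ is not normal.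

**Step 2: two closed sets that cannot be separated.** The sets $\omega_1\times\{\omega_1\}$ and $\Delta=\{(\beta,\beta):\beta<\omega_1\}$ are closed and disjoint. Let $U\supseteq\omega_1\times\{\omega_1\}$ be open. For each $\alpha<\omega_1$ choose $f(\alpha)<\omega_1$ with $\{\alpha\}\times(f(\alpha),\omega_1]\subseteq U$. Choose $\alpha_0<\alpha_1<\cdots$ with $\alpha_{n+1}>f(\alpha_n)$ and let $\alpha=\sup_n\alpha_n<\omega_1$. Then the points $(\alpha_n,\alpha_{n+1})\in U$ converge to $(\alpha,\alpha)\in\Delta$. So $\overline U$ meets $\Delta$. $\blacksquare$

**Lemma 19.** $Y\oplus Y\cong Y$ and $Y\oplus X\cong Y$. If $Y=U_J$ with $J$ generated by a strictly increasing chain $(a_j)_{j<\omega_1}$ in $\mathfrak B$, then $Y\setminus\hat a_j\cong Y$ for all $j$.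

*Proof.* The algebra $\mathfrak B\times\mathfrak B$ is rich by Lemma 15. The strictly increasing chains $(a_j,a_j)$ and $(1,a_j)$ in it generate $J\times J$ and $\mathfrak B\times J$. By Lemma 11 the corresponding open sets are $Y\oplus Y$ and $X\oplus Y$. By Lemma 17(b) both are homeomorphic to $Y$. Finally, $Y\setminus\hat a_j=U_{J'}$ where $J'$ is generated by $(a_l-a_j)_{j<l<\omega_1}$. This chain is strictly increasing, because $a_j\le a_l<a_m$ for $j<l<m$, and it has order type $\omega_1$. Apply Lemma 17(b) again. $\blacksquare$

## 13. Splitting $Y$ off every punctured $X$

Condition (i) of Lemma 10 is now available. What remains is (ii), the statement that failed for $2^{\omega_1}$.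

**Lemma 20.** For every $q\in X$ there is a (possibly empty) space $V$ with $X\setminus\{q\}\cong Y\oplus V$. Hence $X\setminus\{q\}\cong Y\oplus(X\setminus\{q\})$.

*Proof.* The second claim follows from the first, since $Y\oplus V\cong Y\oplus Y\oplus V$ by Lemma 19. For the first, let $J=\mathfrak B\setminus q$ be the maximal ideal belonging to $q$. Then $X\setminus\{q\}=U_J$. Let $(\mathfrak B_i)$ be a filtration of $\mathfrak B$ with (E).

The plan is to find a strictly increasing chain $(a_j)_{j<\omega_1}$ in $J$ whose union is not only open but also *closed* in $X\setminus\{q\}$. Closedness holds if the trace of the chain on each $b\in J$ is eventually constant, and we arrange this by freezing traces as we go along. The danger is that the chain runs into $q$, that is, that the next element cannot be chosen in $J$. Two cases take care of this.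

*Case 1:* every countable subset of $J$ has an upper bound in $J$. Put $N_0=\emptyset$.

*Case 2:* otherwise. Fix a countable $N_0\subseteq J$ without an upper bound in $J$. Since $N_0$ is small, we may drop an initial segment of the filtration (and reindex), which preserves (E), and assume $N_0\subseteq\mathfrak B_0$.

By recursion on $i<\omega_1$ we construct $k(i)<\omega_1$ and $a_i\in J$ such that, with $S_i=J\cap\mathfrak B_{k(i)}$:

1. $k(i)\ge i$, and $k(i)\ge k(j)$ and $a_j\in\mathfrak B_{k(i)}$ for $j<i$;
2. $a_j<a_i$ for $j<i$;
3. $a_i\wedge b=a_j\wedge b$ for $j<i$ and $b\in S_j$;
4. $a_i\wedge b=0$ for $b\in N_0$.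

Condition 3 is the freezing: once $b$ has appeared in $S_j$, the trace of the chain on $b$ no longer changes after $a_j$.

Suppose that the construction is done below $i$. Choose $k(i)$ satisfying 1, which is possible because there are only countably many requirements.

**Step 1: a bound for the chain that respects the frozen traces.** We look for $e\in\mathfrak B$ lying above all $a_j$, $j<i$, and changing no frozen trace. In $\mathfrak B_{k(i)}$ let
$$M=\{a_j:j<i\},\qquad N=N_0\cup\{b-a_j:j<i,\ b\in S_j\}.$$
Every element of $M$ is disjoint from every element of $N$. For $N_0$ this is 4. For $a_l$ and $b-a_j$: if $l\le j$, then $a_l\le a_j$; if $l>j$, then by 3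
$$a_l\wedge(b-a_j)=(a_l\wedge b)-a_j=(a_j\wedge b)-a_j=0.\tag{2}$$
In the power set of $\mathrm{St}(\mathfrak B_{k(i)})$, which contains $\mathfrak B_{k(i)}$ via $b\mapsto\hat b$, the element $\bigcup_{m\in M}\hat m$ lies above all elements of $M$ and is disjoint from all elements of $N$. The subalgebra generated by $\mathfrak B_{k(i)}$ and this element has cardinality less than $\lambda$. Applying (E) to it, we get $e\in\mathfrak B$ with $e\ge a_j$ for $j<i$ and $e\wedge n=0$ for $n\in N$. Consequently, for $j<i$ and $b\in S_j$,
$$e\wedge b=(e\wedge b\wedge a_j)\vee(e\wedge(b-a_j))=a_j\wedge b.\tag{3}$$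

**Step 2: $e$ can be taken in $J$.** This is where the two cases are used. In Case 1, the countable set $\{a_j:j<i\}$ has an upper bound $m\in J$. Replace $e$ by $e\wedge m$; it is still above all $a_j$ and disjoint from all elements of $N$, so (3) persists. In Case 2, suppose $e\notin J$. Then $e\in q$, so $-e\in J$. Since $e\wedge b=0$ for $b\in N_0$, the element $-e$ is an upper bound of $N_0$ in $J$, a contradiction.

**Step 3: making the chain strictly increase.** We add to $e$ a nonzero element of $J$ that touches nothing seen so far. Let $k\ge k(i)$ with $e\in\mathfrak B_k$. Embed $\mathfrak B_k$ in $\mathfrak B_k\times\{0,1\}^2$ by $b\mapsto(b,\chi(b),\chi(b))$, where $\chi(b)=1$ if $b\in q$ and $\chi(b)=0$ otherwise. The nonzero elements $(0,1,0)$ and $(0,0,1)$ are disjoint from each other and from the images $(b,0,0)$ of all $b\in J\cap\mathfrak B_k$. By (E), $\mathfrak B$ contains two disjoint nonzero elements, each disjoint from every element of $J\cap\mathfrak B_k$. Two disjoint elements cannot both lie in $q$; let $c$ be one that does not. So $0\ne c\in J$. Put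
$$a_i=e\vee c\in J.$$
Since $e\in J\cap\mathfrak B_k$, we have $c\wedge e=0$, hence $a_i>e\ge a_j$ for $j<i$: this is 2. Since $S_j\cup N_0\subseteq J\cap\mathfrak B_k$ for $j<i$, the element $c$ is disjoint from all elements of $S_j$ and $N_0$. Together with (3) and with $e\wedge n=0$ for $n\in N_0$ this gives 3 and 4. The recursion is complete.

**Step 4: the splitting.** We verify that the union of the chain is a clopen piece of $X\setminus\{q\}$. Let $J_0$ be the ideal generated by $(a_j)_{j<\omega_1}$ and let $J_1=\{b\in J:b\wedge a_j=0\text{ for all }j\}$, also an ideal. Given $b\in J$, pick $j$ with $b\in\mathfrak B_j$. As $k(j)\ge j$, we have $b\in S_j$. Then $(b-a_j)\wedge a_l=0$ for all $l$: trivially for $l\le j$, and by (2) for $l>j$. So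
$$b=(b\wedge a_j)\vee(b-a_j),\qquad b\wedge a_j\in J_0,\quad b-a_j\in J_1.$$
An ultrafilter containing $b$ contains one of the two parts, hence $U_J=U_{J_0}\cup U_{J_1}$. Elements of $J_0$ are disjoint from elements of $J_1$, so these two open sets are disjoint. Therefore $X\setminus\{q\}=U_J\cong U_{J_0}\oplus U_{J_1}$, and $U_{J_0}\cong Y$ by Lemma 17(b). $\blacksquare$

**Proof of Theorem B.** Let $Z=Y=U_J$ with $J$ generated by a strictly increasing chain $(a_j)_{j<\omega_1}$ in $\mathfrak B$. We check the conditions of Lemma 10. For (i), let $z\in Y$ and pick $j$ with $z\in\hat a_j$. The set $\hat a_j$ is clopen in $Y$, it is homeomorphic to $X$ by Lemma 17(a), and $Y\setminus\hat a_j\cong Y$ by Lemma 19. Condition (ii) is Lemma 20. Hence $\mathcal D(X)=\mathcal D(Z)$, and up to homeomorphism the common cards are exactly the spaces $X\setminus\{x\}$, $x\in X$. The space $X$ is compact, zero-dimensional and Hausdorff. By Lemma 18, $Z$ is locally compact Hausdorff and not normal, hence not paracompact. $\blacksquare$
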